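\title{An affine noetherian PI Hopf algebra\\ with no inner power of the antipode}

\begin{abstract}
Over every field of characteristic $0$ we construct an affine noetherian Hopf algebra satisfying a polynomial identity whose antipode has infinite order and has no positive power that is an inner automorphism. The algebra is a smash product $R\#K$, where $K=\mathcal{O}(SL_n)\otimes k[t]\otimes k[\mathbb{Z}/2]$ is commutative and $R$ is a finite dimensional deformation of an exterior algebra; the square of the antipode acts on the generators of $R$ by Jordan blocks with eigenvalue $-1$. As a complement we show that for PI Hopf algebras of this shape over an algebraically closed field some even power of the antipode is locally unipotent, and that in positive characteristic the antipode has finite order.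
\end{abstract}

\section{Introduction}

Let $k$ be a field and $H$ a Hopf algebra over $k$ with antipode $S$. We call $H$ \emph{affine} if it is finitely generated as a $k$-algebra, \emph{noetherian} if it is left and right noetherian as a ring, and \emph{PI} if it satisfies a polynomial identity. The antipode has \emph{finite order} if $S^r=\operatorname{id}$ for some $r\ge1$, and an automorphism of $H$ is \emph{inner} if it has the form $a\mapsto hah^{-1}$ for a unit $h$ of $H$.

The antipode reverses products, so $S^2$ is an algebra endomorphism, and it has a concrete meaning. If $M$ is a finite dimensional left $H$-module, then $M^*$ is a module by $(a\varphi)(m)=\varphi(S(a)m)$, and $M^{**}$ is the space $M$ with the action twisted by $S^2$. If $S^{2m}=\operatorname{id}$, then dualizing $2m$ times returns every such module; if $S^{2m}$ is conjugation by $h$, then multiplication by $h$ is still an isomorphism from $M$ to its $2m$-fold dual. So the order of $S$, and its order modulo inner automorphisms, measure how far duality is from being periodic.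

The following facts are known. By a theorem of Radford, the antipode of a finite dimensional Hopf algebra is bijective and has finite order. If $H$ is commutative or cocommutative, then $S^2=\operatorname{id}$. Skryabin proved that the antipode of a noetherian Hopf algebra is injective, and bijective if $H$ is semiprime noetherian or affine PI; thus for affine noetherian PI $H$ the even powers of $S$ are algebra automorphisms. Brown and Zhang proved that if an affine noetherian PI Hopf algebra has finite global dimension or is module-finite over its center, then some positive power of $S$ is inner. Without the PI hypothesis this fails: for $\mathcal{O}_q(SL_2(k))$ with $q\in k^\times$ not a root of unity, all nonzero powers of $S$ are outer. The following two questions are posed in \cite{Goodearl}.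

\begin{quote}
\emph{If $H$ is an affine noetherian PI Hopf algebra, does $S$ have finite order? Is some positive (even) power of $S$ an inner automorphism of $H$?}
\end{quote}

The exponent is allowed to depend on $H$. One is inclined to guess that the answer is yes. The most tangible PI Hopf algebras are finite modules over a commutative Hopf subalgebra $K$; there $S^2$ is the identity on $K$, what is left over is finite, and Radford's theorem suggests periodicity. We show that both answers are nevertheless negative, for an algebra of exactly this kind.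

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $k$ be a field with $\operatorname{char}k\ne2$ and $n-1\in k^\times$. There is an affine, left and right noetherian, PI Hopf algebra $H_n$ over $k$, finitely generated as a left and as a right module over a commutative Hopf subalgebra $K\cong\mathcal{O}(SL_n)\otimes k[t]\otimes k[\mathbb{Z}/2]$, such that for $r\ge1$
\[
S^r\text{ is an inner automorphism}\iff r\text{ is even and }\tfrac r2\,n=0\text{ in }k .
\]
In particular:
\begin{itemize}
\item[(a)] If $\operatorname{char}k=0$, then no $S^r$ with $r\ge1$ is inner, and so $S$ has infinite order. Both questions have a negative answer, already for $n=2$.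
\item[(b)] If $\operatorname{char}k=p$ is odd and $p\nmid n(n-1)$, then $S$ has order exactly $4p$, and $2p$ is the least $r\ge1$ for which $S^r$ is inner.
\end{itemize}
\end{theorem}

By the theorem of Brown and Zhang, in characteristic $0$ the algebra $H_n$ is not module-finite over its center and has infinite global dimension, although it is module-finite over $K$.

Section~\ref{sec:smash} builds a Hopf algebra $R\#K$ from a Yetter--Drinfeld module $V$ over a commutative Hopf algebra $K$ and reduces the first question to linear algebra on $V$: the algebra $R$ has to be finite dimensional while an explicit operator $\theta$ on $V$ has infinite order. Section~\ref{sec:search} shows on the smallest cases why these two requirements compete and how they are reconciled. Sections \ref{sec:module} and~\ref{sec:powers} prove Theorem~\ref{thm:main}. Section~\ref{sec:unipotent}, which is not needed for Theorem~\ref{thm:main}, shows that in this family of Hopf algebras infinite order can only come from Jordan blocks, and only in characteristic $0$ (Theorem~\ref{thm:unipotent}).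

\section{Hopf algebras from Yetter--Drinfeld modules}\label{sec:smash}

We write $\Delta(f)=f_1\otimes f_2$, $(\Delta\otimes\operatorname{id})\Delta(f)=f_1\otimes f_2\otimes f_3$, and so on, with summation understood; $\epsilon$ is the counit. A left coaction is written $\lambda(v)=v_{-1}\otimes v_0$, and its iterates $v_{-2}\otimes v_{-1}\otimes v_0$, etc. A dot, as in $f\cdot v$, denotes a module action; juxtaposition is the product of an algebra. Recall that $S(f_1)f_2=\epsilon(f)=f_1S(f_2)$ and $\Delta(S(f))=S(f_2)\otimes S(f_1)$. An ideal $I$ of a Hopf algebra $H$ is a \emph{Hopf ideal} if $\Delta(I)\subseteq I\otimes H+H\otimes I$, $\epsilon(I)=0$ and $S(I)\subseteq I$; then $H/I$ is a Hopf algebra. These conditions need only be checked on a generating set of $I$.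

Throughout this section $K$ is a \emph{commutative} Hopf algebra, so that $S^2=\operatorname{id}$ on $K$. A (left-left) \emph{Yetter--Drinfeld module} over $K$ is a left $K$-module and left $K$-comodule $V$ such that
\begin{equation}\tag{YD}\label{eq:YD}
\lambda(f\cdot v)=f_1v_{-1}S(f_3)\otimes f_2\cdot v_0\qquad(f\in K,\ v\in V).
\end{equation}
We want to adjoin the elements of $V$ to $K$ so that the action describes how they commute with $K$ and the coaction describes their coproduct; \eqref{eq:YD} is what makes the two compatible.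

The tensor algebra $T(V)$ is a $K$-module by $f\cdot 1=\epsilon(f)$ and $f\cdot(rr')=(f_1\cdot r)(f_2\cdot r')$. The \emph{smash product} $T(V)\#K$ is the space $T(V)\otimes K$ with product $(r\otimes f)(r'\otimes g)=r(f_1\cdot r')\otimes f_2g$. It is the algebra generated by $K$ and $V$ subject to the relations
\begin{equation}\label{eq:smash}
fv=(f_1\cdot v)f_2\qquad(f\in K,\ v\in V),
\end{equation}
and it is graded by $\deg K=0$, $\deg V=1$. One can also move $K$ to the left:
\begin{equation}\label{eq:left}
vf=f_2\,(S(f_1)\cdot v),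
\end{equation}
because $f_2(S(f_1)\cdot v)=(f_2S(f_1)\cdot v)f_3$ by \eqref{eq:smash} and $f_2S(f_1)=S(f_1)f_2=\epsilon(f)$. If $J$ is a $K$-stable ideal of $T(V)$, then $JK=J\otimes K$ is an ideal of $T(V)\#K$, since $fj=(f_1\cdot j)f_2$ and $jfr=j(f_1\cdot r)f_2$ for $j\in J$, $r\in T(V)$. The quotient is $(T(V)/J)\#K$, with underlying space $(T(V)/J)\otimes K$. If $J$ is generated by a $K$-stable subspace $Z$, then $J$ is $K$-stable and $JK$ is the ideal of $T(V)\#K$ generated by $Z$.

\begin{lemma}\label{lem:hopf}
The algebra $H'=T(V)\#K$ is a Hopf algebra, containing $K$ as a Hopf subalgebra, with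
\[
\Delta(v)=v\otimes1+v_{-1}\otimes v_0,\qquad\epsilon(v)=0,\qquad S(v)=-S(v_{-1})v_0\qquad(v\in V).
\]
In $H'$, and hence in every quotient Hopf algebra, $S^2$ is the identity on $K$, and $S^2(v)=\theta(v)$ for $v\in V$, where
\[
\theta\colon V\to V,\qquad\theta(v)=S(v_{-1})\cdot v_0 .
\]
\end{lemma}

\begin{proof}
To define $\Delta$ and $\epsilon$ as algebra maps we check the relations \eqref{eq:smash}. For $\epsilon$ both sides give $0$. For $\Delta$, applying \eqref{eq:smash} in each tensor factor gives
\[
\Delta(f)\Delta(v)=(f_1\cdot v)f_2\otimes f_3+f_1v_{-1}\otimes(f_2\cdot v_0)f_3,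
\]
while \eqref{eq:YD} gives
\[
\Delta(f_1\cdot v)\Delta(f_2)=(f_1\cdot v)f_2\otimes f_3+f_1v_{-1}S(f_3)f_4\otimes(f_2\cdot v_0)f_5 ,
\]
and these agree since $S(f_3)f_4$ collapses to the counit. Coassociativity and the counit axiom are equalities of algebra maps, so they can be checked on $v\in V$: both iterates of $\Delta$ give $v\otimes1\otimes1+v_{-1}\otimes v_0\otimes1+v_{-2}\otimes v_{-1}\otimes v_0$, and $\epsilon(v_{-1})v_0=v$.

To define $S$ as an anti-homomorphism we need $S(v)S(f)=S(f_2)S(f_1\cdot v)$. By \eqref{eq:YD} and the commutativity of $K$,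
\[
S(f_2)S(f_1\cdot v)=-S(f_4)f_3\,S(v_{-1})S(f_1)(f_2\cdot v_0)=-S(v_{-1})S(f_1)(f_2\cdot v_0),
\]
and by \eqref{eq:smash}, $S(f_1)(f_2\cdot w)=(S(f_2)f_3\cdot w)S(f_1)=wS(f)$ for $w\in V$. So the right side is $-S(v_{-1})v_0S(f)=S(v)S(f)$. The antipode axioms hold on $V$: $S(v)+S(v_{-1})v_0=0$ and $v+v_{-1}S(v_0)=v-v_{-2}S(v_{-1})v_0=0$. They pass to products because $S(b_1)S(a_1)a_2b_2=\epsilon(a)\epsilon(b)=a_1b_1S(b_2)S(a_2)$ whenever they hold for $a$ and $b$.

Finally, by \eqref{eq:left} and commutativity,
\[
S^2(v)=-S(v_0)v_{-1}=S(v_{-1})\,v_0\,v_{-2}=S(v_{-1})v_{-2}\,\bigl(S(v_{-3})\cdot v_0\bigr)=S(v_{-1})\cdot v_0 .\qedhere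
\]
\end{proof}

The algebra $H'$ contains a free algebra and is too large; we need relations among the elements of $V$ that generate a Hopf ideal. To find those of degree $2$, expand
\[
\Delta(vw)=vw\otimes1+vw_{-1}\otimes w_0+v_{-1}w\otimes v_0+v_{-1}w_{-1}\otimes v_0w_0 .
\]
The two middle terms are the obstruction. Define the \emph{braiding} $c$ and an auxiliary map $\Phi$ by
\[
c\colon V\otimes V\to V\otimes V,\quad c(v\otimes w)=v_{-1}\cdot w\otimes v_0,\qquad\qquad\Phi(v\otimes w)=vw_{-1}\otimes w_0 .
\]
By \eqref{eq:smash}, $v_{-1}w\otimes v_0=(v_{-2}\cdot w)v_{-1}\otimes v_0=\Phi(c(v\otimes w))$, so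
\begin{equation}\label{eq:quadratic}
\Delta(vw)=vw\otimes1+\Phi\bigl((\operatorname{id}+c)(v\otimes w)\bigr)+v_{-1}w_{-1}\otimes v_0w_0 .
\end{equation}
This singles out the space $W=\ker(\operatorname{id}+c)\subseteq V\otimes V\subseteq T(V)$. If $c$ is minus the flip and $\operatorname{char}k\neq2$, then $W$ is the space of symmetric tensors and $T(V)/(W)$ is the exterior algebra.

\begin{proposition}\label{prop:reduction}
The ideal of $H'$ generated by $W$ is a Hopf ideal. The quotient is the graded Hopf algebra $H=R\#K$ with $R=T(V)/(W)$; it equals $R\otimes K$ as a vector space, and $R_1=V$. If $K$ is affine, $\dim V<\infty$ and $R_N=0$ for some $N$, then $H$ is affine, noetherian and PI, and is finitely generated as a left and as a right $K$-module.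
\end{proposition}

\begin{proof}
Give $V\otimes V$ the action $f\cdot(v\otimes w)=f_1\cdot v\otimes f_2\cdot w$ and the coaction $v\otimes w\mapsto v_{-1}w_{-1}\otimes v_0\otimes w_0$. The map $c$ is linear, since by \eqref{eq:YD}
\[
c(f_1\cdot v\otimes f_2\cdot w)=f_1v_{-1}S(f_3)f_4\cdot w\otimes f_2\cdot v_0=f_1\cdot(v_{-1}\cdot w)\otimes f_2\cdot v_0 .
\]
It is colinear, since by \eqref{eq:YD} the coaction of $v_{-1}\cdot w\otimes v_0$ is
\[
v_{-4}w_{-1}S(v_{-2})v_{-1}\otimes v_{-3}\cdot w_0\otimes v_0=v_{-2}w_{-1}\otimes v_{-1}\cdot w_0\otimes v_0,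
\]
which is $\operatorname{id}\otimes c$ applied to the coaction of $v\otimes w$. Hence $W$ is a submodule and a subcomodule. For $z\in W$, \eqref{eq:quadratic} gives $\Delta(z)=z\otimes1+z_{-1}\otimes z_0$ with $z_{-1}\otimes z_0\in K\otimes W$; also $\epsilon(z)=0$, and the antipode axiom gives $S(z)=-S(z_{-1})z_0\in KW$. So $W$ generates a Hopf ideal. Since $W$ is $K$-stable and lies in degree $2$, the quotient is as described.

Now assume the finiteness hypotheses. Then $\dim R<\infty$, and $H$ is generated by $V$ and finitely many generators of $K$. By construction $H=RK$, and \eqref{eq:left} gives $VK\subseteq KV$, hence $H=KR$. So $H$ is a finitely generated left and right module over the commutative ring $K$, which is noetherian by the Hilbert basis theorem; one-sided ideals of $H$ are $K$-submodules, so $H$ is noetherian. The ideal $H_{\ge1}=\bigoplus_{i\ge1}H_i$ satisfies $(H_{\ge1})^N=0$, and it contains all commutators because $H/H_{\ge1}\cong K$ is commutative. Thus $[X_1,Y_1][X_2,Y_2]\cdots[X_N,Y_N]$ is a polynomial identity of $H$.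
\end{proof}

Since $V$ embeds in $H$, the first question is answered in the negative once we have a finite dimensional $V$ over an affine $K$ with \emph{$R$ finite dimensional and $\theta$ of infinite order}.

\begin{example}\label{ex:cyclic}
Let $K=k[g^{\pm1}]$ with $g$ grouplike, $\zeta\in k^\times$, and $V=kx$ with $g\cdot x=\zeta x$ and $\lambda(x)=g\otimes x$. Then $c=\zeta\operatorname{id}$ and $\theta=\zeta^{-1}\operatorname{id}$. If $\zeta$ is not a root of unity, $\theta$ has infinite order, but $W=0$ and $R=k[x]$ is infinite dimensional. If $\zeta=-1$, then $R=k[x]/(x^2)$; we may replace $K$ by $k[s]/(s^2-1)$, and $H$ is the four dimensional algebra with $sx=-xs$ and $x^2=0$, in which $S^2(x)=-x=sxs^{-1}$.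
\end{example}

\section{Jordan blocks in rank one and rank two}\label{sec:search}

From here through Section~\ref{sec:powers}, $\operatorname{char}k\ne2$. In Example~\ref{ex:cyclic} the eigenvalue $-1$ makes $R$ finite dimensional. The remaining way to get infinite order is a Jordan block with eigenvalue $-1$. So we let $D=k[\eta]/(\eta^2)$ be the dual numbers, take for $V$ a free $D$-module, and perturb the braiding of an exterior algebra by terms divisible by $\eta$.

The perturbation of the coaction comes from the Hopf algebra $k[t]$ with $t$ primitive, that is, $\Delta(t)=t\otimes1+1\otimes t$ and $S(t)=-t$. The space $D$ is a $k[t]$-comodule by $w\mapsto1\otimes w+t\otimes\eta w$: both iterates equal $1\otimes1\otimes w+(t\otimes1+1\otimes t)\otimes\eta w$, because $\eta^2=0$. We write $D\otimes D=k[\eta_1,\eta_2]/(\eta_1^2,\eta_2^2)$ and let $\omega\mapsto\omega^\tau$ be the automorphism exchanging $\eta_1$ and $\eta_2$. All computations of $W$ below reduce to one lemma.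

\begin{lemma}\label{lem:dual}
For $\gamma\in k$ let $E^\pm(\gamma)=\{\omega\in D\otimes D:(1+\eta_2)(1+\gamma\eta_1)\,\omega^\tau=\pm\omega\}$. Then $E^+(-1)$ has basis $1+\eta_2$, $\eta_1+\eta_2$, $\eta_1\eta_2$; $E^+(\gamma)=k\eta_1\eta_2$ for $\gamma\ne-1$; and $E^-(\gamma)$ is spanned by $\eta_1-\eta_2+\frac{1-\gamma}2\eta_1\eta_2$ for every $\gamma$.
\end{lemma}

\begin{proof}
For $\omega=a_0+a_1\eta_1+a_2\eta_2+a_{12}\eta_1\eta_2$ we have
\[
(1+\eta_2)(1+\gamma\eta_1)\,\omega^\tau=a_0+(a_2+\gamma a_0)\eta_1+(a_1+a_0)\eta_2+(a_{12}+\gamma a_1+a_2+\gamma a_0)\eta_1\eta_2 .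
\]
This equals $\omega$ if and only if $a_1=a_2+\gamma a_0$, $a_2=a_1+a_0$ and $\gamma a_1+a_2+\gamma a_0=0$. For $\gamma=-1$ all three equations say $a_2=a_0+a_1$. For $\gamma\ne-1$ the sum of the first two gives $a_0=0$, then $a_1=a_2$, and the third gives $a_1=0$. It equals $-\omega$ if and only if $a_0=0$, $a_2=-a_1$ and $2a_{12}=(1-\gamma)a_1$.
\end{proof}

\subsection*{Rank one} Let $K=k[u^{\pm1}]\otimes k[t]\otimes k[s]/(s^2-1)$ with $u,s$ grouplike, and $V=Dx$ with $y=\eta x$. Fix $\gamma\in k$, let $s,t,u$ act as $-1$, $1$, $1+\gamma\eta$, and put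
\[
\lambda(x)=su\otimes x+stu\otimes y,\qquad\lambda(y)=su\otimes y .
\]
As $K$ is also cocommutative, \eqref{eq:YD} says that each $f\in K$ acts by a comodule map, which holds because $\eta$ is one. Identifying $V\otimes V$ with $D\otimes D$ by means of $x\otimes x$, we find
\[
c(\omega)=-(1+\eta_2)(1+\gamma\eta_1)\,\omega^\tau,\qquad\theta(x)=su^{-1}\cdot x-stu^{-1}\cdot y=-x+(\gamma+1)y ,
\]
and $W=E^+(\gamma)$. For $\gamma\neq-1$ the operator $\theta$ is a Jordan block, but the only relation is $y^2=0$, and $R=k\langle x,y\rangle/(y^2)$ is infinite dimensional. For $\gamma=-1$ there are three relations, $x^2+xy=yx+xy=y^2=0$, as many as for an exterior algebra on two generators; but now $\theta=-\operatorname{id}$. The same number $\gamma+1$ controls both the relations and the Jordan block, so in this family the two requirements exclude each other.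

\subsection*{Rank two} The two quantities separate when the grouplike $u$ is replaced by a matrix $(u_{ij})$. Let $K=\mathcal{O}(SL_2)\otimes k[t]\otimes k[s]/(s^2-1)$, where $S(u_{11})=u_{22}$ and $S(u_{12})=-u_{12}$. Let $V=Dx_1\oplus Dx_2$ with $y_i=\eta x_i$ and $\lambda(x_i)=\sum_jsu_{ij}\otimes x_j+\sum_jstu_{ij}\otimes y_j$. Let $s,t$ act as before, let the $u_{ij}$ act $D$-linearly by
\[
\begin{array}{llll}
u_{11}\cdot x_1=x_1-y_1,&u_{12}\cdot x_1=0,&u_{21}\cdot x_1=-2y_2,&u_{22}\cdot x_1=x_1+y_1,\\
u_{11}\cdot x_2=x_2+y_2,&u_{12}\cdot x_2=-2y_1,&u_{21}\cdot x_2=0,&u_{22}\cdot x_2=x_2-y_2,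
\end{array}
\]
and grant for the moment that this is a Yetter--Drinfeld module (Lemma~\ref{lem:YD} with $n=2$). In the braiding, every coefficient $u_{1j}$ of $\lambda(x_1)$ acts on the \emph{same} vector, and $u_{12}$ kills $x_1$:
\[
c(x_1\otimes x_1)=\sum_jsu_{1j}\cdot x_1\otimes(x_j+y_j)=-(x_1-y_1)\otimes(x_1+y_1).
\]
This is the rank one braiding with the good value $\gamma=-1$. Together with $c(x_1\otimes y_1)=-y_1\otimes(x_1+y_1)$ it gives the relation $x_1^2+x_1y_1=0$. In $\theta$, by contrast, $S(u_{1j})$ acts on $x_j$, and $x_2$ contributes: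
\[
\theta(x_1)=su_{22}\cdot x_1-su_{12}\cdot x_2-stu_{22}\cdot y_1+stu_{12}\cdot y_2=-(x_1+y_1)-2y_1+y_1+0=-x_1-2y_1 .
\]
Without the term $-2y_1$ coming from $x_2$ we would have $\theta(x_1)=-x_1$, as in rank one. With it, $\theta$ has a Jordan block. This is the mechanism behind Theorem~\ref{thm:main}.

\section{The algebra $H_n$}\label{sec:module}

Let $n\ge2$ and $n-1\in k^\times$. Recall that $\mathcal{O}(SL_n)=k[u_{ij}:1\le i,j\le n]/(\det(u_{ij})-1)$, with $\Delta(u_{ij})=\sum_lu_{il}\otimes u_{lj}$, $\epsilon(u_{ij})=\delta_{ij}$, and $S(u_{ij})$ the $(i,j)$ entry of the inverse of the matrix $(u_{ij})$. Put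
\[
K=\mathcal{O}(SL_n)\otimes k[t]\otimes k[s]/(s^2-1),
\]
with $t$ primitive and $s$ grouplike; the last factor is the group algebra $k[\mathbb{Z}/2]$. Let $U=\bigoplus_{i=1}^nkx_i$ and $V=U\otimes D$, of dimension $2n$. For $x\in U$ write $\bar x=\eta x$, and $y_i=\bar x_i$.

\subsection*{The module} The coaction is
\[
\lambda(x_i)=\sum_jsu_{ij}\otimes x_j+\sum_jstu_{ij}\otimes y_j,\qquad\lambda(y_i)=\sum_jsu_{ij}\otimes y_j ,
\]
the tensor product of the comodule $x_i\mapsto\sum_ju_{ij}\otimes x_j$, the comodule $D$, and the one dimensional comodule given by $s$. For the action, let $\alpha,\beta\in k$, let $B_{ij}$ be the $D$-linear operator with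
\[
B_{ij}x_l=\beta\delta_{ij}x_l+\alpha\delta_{jl}x_i ,
\]
and let $s$, $t$, $u_{ij}$ act as $-1$, $1$, $\delta_{ij}+\eta B_{ij}$. Two linear conditions will be imposed on $\alpha,\beta$:
\begin{equation}\label{eq:parameters}
n\beta+\alpha=0,\qquad\alpha+\beta=-1;\qquad\text{equivalently}\quad\beta=\tfrac1{n-1},\quad\alpha=-\tfrac n{n-1}.
\end{equation}
The first makes the determinant act as $1$, and the second is the condition $\gamma=-1$ of Lemma~\ref{lem:dual}. Subtracting them gives $(n-1)\beta=1$, so they can be solved exactly when $n-1\in k^\times$; this is the only use of that hypothesis. For $n=2$ we get $\beta=1$, $\alpha=-2$, the module of Section~\ref{sec:search}.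

\begin{lemma}\label{lem:YD}
With $\alpha,\beta$ as in \eqref{eq:parameters}, $V$ is a Yetter--Drinfeld module over $K$, and $S(u_{ij})$ acts as $\delta_{ij}-\eta B_{ij}$.
\end{lemma}

\begin{proof}
The operators $\delta_{ij}+\eta B_{ij}$ lie in the subalgebra $k\operatorname{id}+\eta\operatorname{End}_D(V)$ of $\operatorname{End}_D(V)$, which is commutative because the product of any two elements of $\eta\operatorname{End}_D(V)$ is $0$. For the same reason the matrix $(\delta_{ij}+\eta B_{ij})$ over this subalgebra has inverse $(\delta_{ij}-\eta B_{ij})$ and determinant $1+\eta\sum_iB_{ii}=1+\eta(n\beta+\alpha)=1$. So $V$ is a $K$-module and $S(u_{ij})$ acts as stated.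

Condition \eqref{eq:YD} is linear in $f$, holds for $f=1$, and holds for $fg$ if it holds for $f$ and $g$ and all $v$, since then $\lambda(fg\cdot v)=f_1g_1v_{-1}S(g_3)S(f_3)\otimes f_2g_2\cdot v_0$. So we check generators. For $f=s$ both sides equal $-\lambda(v)$. For $f=t$ the right side is $tv_{-1}\otimes v_0+v_{-1}\otimes t\cdot v_0-v_{-1}t\otimes v_0=\lambda(v)=\lambda(t\cdot v)$. For $f=u_{ij}$ the right side is
\[
\sum_{a,b}u_{ia}v_{-1}S(u_{bj})\otimes u_{ab}\cdot v_0=\delta_{ij}\lambda(v)+\sum_{a,b}u_{ia}v_{-1}S(u_{bj})\otimes\eta B_{ab}v_0 ,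
\]
where we used $\sum_au_{ia}S(u_{aj})=\delta_{ij}$. We must show that the last sum is $\lambda(\eta B_{ij}v)$. For $v=y_m$ both vanish. For $v=x_m$ we have $v_{-1}\otimes\eta v_0=\sum_lsu_{ml}\otimes y_l$, and the sum is
\[
\sum_{a,b,l}su_{ia}u_{ml}S(u_{bj})\otimes(\beta\delta_{ab}y_l+\alpha\delta_{bl}y_a)=\beta\delta_{ij}\sum_lsu_{ml}\otimes y_l+\alpha\delta_{mj}\sum_asu_{ia}\otimes y_a ,
\]
which is $\beta\delta_{ij}\lambda(y_m)+\alpha\delta_{jm}\lambda(y_i)=\lambda(\eta B_{ij}x_m)$.
\end{proof}

Let $H_n=R\#K$ be the Hopf algebra attached to $V$ by Proposition~\ref{prop:reduction}. On generators, the relations \eqref{eq:smash} read $sv=-vs$ and $tv=v(t+1)$ for $v\in V$, and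
\[
u_{ij}y_l=y_lu_{ij},\qquad u_{ij}x_l=x_lu_{ij}+\beta y_lu_{ij}+\alpha y_iu_{lj}.
\]

\subsection*{The quadratic relations} Identify $V\otimes V$ with $(D\otimes D)\otimes(U\otimes U)$, and let $P$ be the flip of $U\otimes U$.

\begin{lemma}\label{lem:relations}
The following relations hold in $R$ for all $x,x'\in U$:
\begin{align}
\bar x\bar x'+\bar x'\bar x&=0,\label{eq:R1}\\
\bar xx'+x'\bar x&=\beta\,\bar x\bar x',\label{eq:R2}\\
xx'+x'x&=-x\bar x'-x'\bar x.\label{eq:R3}
\end{align}
In particular $\bar x^2=0$ and $x^2=-x\bar x$.
\end{lemma}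

\begin{proof}
We have $\sum_jB_{ij}x_l\otimes x_j=\beta x_l\otimes x_i+\alpha x_i\otimes x_l=(\beta+\alpha P)(x_l\otimes x_i)$. Since $\lambda(\eta^ax_i)=\sum_j(su_{ij}\otimes\eta^ax_j+stu_{ij}\otimes\eta^{a+1}x_j)$ and $s,t$ act as $-1,1$,
\[
c(\eta^ax_i\otimes\eta^bx_l)=-\sum_j(\delta_{ij}+\eta B_{ij})\eta^bx_l\otimes(1+\eta)\eta^ax_j
\]
for $a,b\in\{0,1\}$. In other words, for $\omega\in D\otimes D$ and $\xi\in U\otimes U$,
\[
c(\omega\,\xi)=-(1+\eta_2)\bigl(1+\eta_1(\beta+\alpha P)\bigr)\,\omega^\tau P\xi .
\]
If $\sigma$ is symmetric, then $P\sigma=\sigma$ and $\beta+\alpha P$ acts on it as $\alpha+\beta=-1$; so $\omega\sigma\in W$ for $\omega\in E^+(-1)$. If $\rho$ is antisymmetric, then $P\rho=-\rho$ and $\beta+\alpha P$ acts on it as $\beta-\alpha=2\beta+1$; so $\omega\rho\in W$ for $\omega\in E^-(2\beta+1)$, which is spanned by $\eta_1-\eta_2-\beta\eta_1\eta_2$. Take $\sigma=x\otimes x'+x'\otimes x$ and $\rho=x\otimes x'-x'\otimes x$. The elements $\eta_1\eta_2\sigma$ and $(1+\eta_2)\sigma$ give \eqref{eq:R1} and \eqref{eq:R3}. The elements $(\eta_1+\eta_2)\sigma$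 and $(\eta_1-\eta_2-\beta\eta_1\eta_2)\rho$ give
\[
\bar xx'+\bar x'x+x\bar x'+x'\bar x=0,\qquad\bar xx'-\bar x'x-x\bar x'+x'\bar x=\beta(\bar x\bar x'-\bar x'\bar x).
\]
Adding these, using \eqref{eq:R1} and dividing by $2$ gives \eqref{eq:R2}. The last assertion is the case $x=x'$, again divided by $2$.
\end{proof}

\subsection*{Finite dimension} Relations \eqref{eq:R1}--\eqref{eq:R3} say that the generators $x_i,y_i$ anticommute up to terms of the same degree with more bars. A nonzero word with the barred letters on the right has at most $n$ of them, so the error terms can be pushed away.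

\begin{proposition}\label{prop:finite}
$R_N=0$ for $N\ge2n+1$.
\end{proposition}

\begin{proof}
Let $\bar U=\eta U$, view $U$ and $\bar U$ inside $R$, and let products of subspaces denote spans of products. By \eqref{eq:R1}, $\bar U^{q}=0$ for $q>n$: after reordering up to sign, a word of length $q>n$ in $y_1,\dots,y_n$ contains some $y_i^2$.

By \eqref{eq:R2}, $\bar UU\subseteq U\bar U+\bar U^2$. Induction on $i\ge1$ gives
\begin{equation}\label{eq:move}
\bar U^iU\subseteq U\bar U^i+\bar U^{i+1},
\end{equation}
since $\bar U^iU\subseteq(\bar U^{i-1}U)\bar U+\bar U^{i+1}$. Two consequences follow. First, $R_N=\sum_{p+q=N}U^p\bar U^q$, by induction on $N$, because $R_{N+1}=R_NU+R_N\bar U$ and $U^p\bar U^qU\subseteq U^{p+1}\bar U^q+U^p\bar U^{q+1}$. Second, $\bar U^iU^b\subseteq\sum_{j=0}^bU^{b-j}\bar U^{i+j}$, by induction on $b$, because $\bar U^iU^b\subseteq U\bar U^iU^{b-1}+\bar U^{i+1}U^{b-1}$.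

Let $p\ge n+1$ and $M_p=\sum_{i\ge1}U^{p-i}\bar U^i$. We claim that $U^p\subseteq M_p$. For $a+b+2=p$ the second consequence gives $U^a(U\bar U)U^b\subseteq\sum_jU^{p-1-j}\bar U^{1+j}\subseteq M_p$. By \eqref{eq:R3}, $x_ix_j+x_jx_i\in U\bar U$, so exchanging two neighboring letters in a word of length $p$ in $x_1,\dots,x_n$ changes it by a sign modulo $M_p$. As $p>n$, some letter is repeated; after sorting, the word contains $x_i^2\in U\bar U$ and lies in $M_p$.

Now fix $N\ge2n+1$ and put $F_q=\sum_{q'\ge q}U^{N-q'}\bar U^{q'}$. Then $F_0=R_N$ and $F_{n+1}=0$. For $q\le n$ we have $N-q\ge n+1$, so $U^{N-q}\bar U^q\subseteq M_{N-q}\bar U^q\subseteq F_{q+1}$. Hence $F_0=F_1=\dots=F_{n+1}=0$.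
\end{proof}

By Proposition~\ref{prop:reduction}, $H_n$ is affine, noetherian, PI, and finitely generated on each side over $K$.

\section{The powers of the antipode}\label{sec:powers}

\begin{lemma}\label{lem:S2}
For all $m\ge0$, $S^{2m}$ is the identity on $K$, and $S^{2m}(v)=(-1)^m(v+mn\,\eta v)$ for $v\in V$.
\end{lemma}

\begin{proof}
We compute $\theta$. First, $\sum_jB_{ij}x_j=(\beta+n\alpha)x_i$. Since $S(stu_{ij})=-stS(u_{ij})$, Lemma~\ref{lem:YD} gives
\[
\theta(x_i)=\sum_jsS(u_{ij})\cdot x_j-\sum_jstS(u_{ij})\cdot y_j=-x_i+(\beta+n\alpha+1)y_i ,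
\]
and $\theta(y_i)=\sum_jsS(u_{ij})\cdot y_j=-y_i$. By \eqref{eq:parameters}, $\beta+n\alpha+1=(n-1)\alpha=-n$. So $\theta=-(1+n\eta)$ and $\theta^m=(-1)^m(1+mn\eta)$. Now use Lemma~\ref{lem:hopf}.
\end{proof}

The relations of $R$ depend on $\beta+\alpha+1$, which is $0$, while $S^2$ depends on $\beta+n\alpha+1$; the difference $(n-1)\alpha$ is what was missing in rank one. In characteristic $0$ the lemma already shows that $S$ has infinite order.

To exclude inner powers we have to control the units of $H_n$. There are many, since $H_{\ge1}$ is nilpotent, but the grading will reduce the question to the units of $K$, and these are few.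

\begin{lemma}\label{lem:units}
Every unit of $K$ has the form $a+bs$ with $a,b\in k$.
\end{lemma}

\begin{proof}
Let $A=\mathcal{O}(SL_n)[t]$. As $\operatorname{char}k\ne2$, the idempotents $\frac{1\pm s}2$ give $K\cong A\times A$, so it suffices to show that the units of $A$ are scalars. Let $\bar k$ be an algebraic closure. A unit of $A$ is a unit of $A\otimes\bar k$, and an element $f\in A$ that is a scalar in $A\otimes\bar k$ equals $\epsilon(f)\in k$; so we may assume $k=\bar k$. The polynomial $\det(u_{ij})-1$ has degree at most $1$ in each variable, so it is squarefree, $A$ is reduced, and by the Nullstellensatz $A$ is the ring of regular functions on $SL_n(k)\times k$.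

A unit $f$ vanishes nowhere. For $g\in SL_n(k)$, $b\in k$ and $i\ne j$, let $e_{ij}(a)$ be the elementary matrix with entry $a$ in position $(i,j)$. The functions $a\mapsto f(g\,e_{ij}(a),b)$ and $a\mapsto f(g,a)$ are polynomials on $k$ without zeros, hence constant. So $f$ does not depend on the second coordinate and is invariant under right multiplication by elementary matrices. These generate $SL_n(k)$, so $f$ is constant.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ring theoretic properties were proved in Section~\ref{sec:module}. Write $H=H_n$.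

\emph{Odd powers.} If $r$ is odd and $S^r$ is an inner automorphism, then $S^r(a)S^r(b)=S^r(ab)=S^r(b)S^r(a)$ for all $a,b$, and $S^r$ is surjective, so $H$ is commutative. But $sx_1=-x_1s\ne x_1s$. So no odd power of $S$ is inner; in particular none is the identity.

\emph{Even powers.} Let $m\ge1$ and suppose that $S^{2m}$ is conjugation by a unit $h=\sum_ih_i$ with $h_i\in H_i$. The projection $H\to H/H_{\ge1}=K$ is a ring homomorphism, so $h_0$ is a unit of $K$, and $h_0=a+bs\neq0$ with $a,b\in k$ by Lemma~\ref{lem:units}. The component of degree $1$ of the equation $hx_1=S^{2m}(x_1)h$ is $h_0x_1=S^{2m}(x_1)h_0$, that is,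
\[
x_1(a-bs)=(-1)^m(x_1+mn\,y_1)(a+bs).
\]
This is an equation in $H_1=V\otimes K$, a free right $K$-module with basis $x_1,\dots,x_n,y_1,\dots,y_n$. The coefficient of $y_1$ gives $mn(a+bs)=0$, so $mn=0$ in $k$. Conversely, if $mn=0$ in $k$, then $S^{2m}$ is the identity on $K$ and $(-1)^m$ on $V$. Conjugation by $s^m$ does the same, and $K$ and $V$ generate $H$, so $S^{2m}$ is inner. This proves the equivalence.

In characteristic $0$ we have $mn\ne0$ for all $m\ge1$, and (a) follows because the identity is inner. Let $\operatorname{char}k=p$ be odd with $p\nmid n(n-1)$. Then $mn=0$ in $k$ if and only if $p\mid m$, so the least inner power is $S^{2p}$. By Lemma~\ref{lem:S2}, $S^{2m}=\operatorname{id}$ if and only if $m$ is even and $p\mid m$, that is, $2p\mid m$. As no odd power is the identity, $S$ has order $4p$.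
\end{proof}

\begin{remark}
In the remaining case $p\mid n$, the map $S^2$ is conjugation by $s$ and $S$ has order $4$.
\end{remark}

\begin{remark}
The group $SL_n$ cannot be replaced freely by $GL_n$. Over $\mathcal{O}(GL_n)$ the condition $n\beta+\alpha=0$ is not needed, and we may take $\alpha=-1$, $\beta=0$. The verification of \eqref{eq:YD} is unchanged on the $u_{ij}$; for the grouplike $\det^{-1}$, which acts as $1+\eta$, it says that $1+\eta$ is a comodule map. Then $\theta=-(1+(n-1)\eta)$ has infinite order in characteristic $0$, but $gvg^{-1}=g\cdot v$ for a grouplike $g$, so $S^2$ is conjugation by $s\det^{-(n-1)}$. Lemma~\ref{lem:units} is what rules this out for $H_n$.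
\end{remark}

\section{Local unipotence of the antipode}\label{sec:unipotent}

In $H_n$ the automorphism $S^4$ is unipotent on $V$, and in positive characteristic the order of $S$ is finite. Neither fact is an accident of the example.

\begin{theorem}\label{thm:unipotent}
Let $k$ be algebraically closed, $G$ a (reduced) affine algebraic group over $k$, $K=\mathcal{O}(G)$, $V$ a finite dimensional Yetter--Drinfeld module over $K$, and $H=(T(V)/J)\#K$ a quotient Hopf algebra of $T(V)\#K$, where $J$ is a $K$-stable homogeneous ideal of $T(V)$ concentrated in degrees $\ge2$. If $H$ is PI, then some power $S^{2m}$ with $m\ge1$ is the identity on $K$ and unipotent on $V$, and $S^{2m}-\operatorname{id}$ is locally nilpotent on $H$. If moreover $\operatorname{char}k>0$, then $S$ has finite order.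
\end{theorem}

Here \emph{locally nilpotent} means that each element of $H$ is killed by some power of the map. The PI hypothesis cannot be dropped: in Example~\ref{ex:cyclic} with $\zeta$ not a root of unity and $J=0$, no positive power of $\theta=\zeta^{-1}\operatorname{id}$ is unipotent.

Fix the data of the theorem and put $R=T(V)/J$, so that $R_1=V$ and $H=R\otimes K$ is a graded Hopf algebra. The point is to show that every eigenvalue of $\theta$ is a root of unity. The difficulty is that $\theta$ mixes the action and the coaction. We therefore first treat the part of $V$ on which $K$ acts diagonalizably, where $\theta$ can be read off from the coaction alone, and then pass to the quotient.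

We identify $G$ with the group of algebra homomorphisms $K\to k$, $f\mapsto f(g)$; then $f_1(g)f_2(h)=f(gh)$ and $S(f)(g)=f(g^{-1})$. The formula $v\triangleleft g=v_{-1}(g)v_0$ defines a right action of $G$ on $V$. Evaluating \eqref{eq:YD} at $g$ gives
\begin{equation}\label{eq:equivariant}
(f\cdot v)\triangleleft g=f^g\cdot(v\triangleleft g),\qquad\text{where }f^g(h)=f(ghg^{-1}).
\end{equation}
For $q\in G$ let
\[
V^\circ_q=\{v\in V:f\cdot v=f(q)v\text{ for all }f\in K\},\qquad V^\circ=\bigoplus_{q\in G}V^\circ_q ;
\]
the sum is direct, being a sum of simultaneous eigenspaces for distinct characters of $K$.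

\begin{lemma}\label{lem:socle}
If $V\ne0$, then $V^\circ\ne0$. We have $V^\circ_q\triangleleft g\subseteq V^\circ_{g^{-1}qg}$, the space $V^\circ$ is a submodule and subcomodule of $V$, and $\theta(v)=v\triangleleft q^{-1}$ for $v\in V^\circ_q$.
\end{lemma}

\begin{proof}
Commuting operators on a nonzero finite dimensional space over $k=\bar k$ have a common eigenvector, and the eigenvalues form an algebra homomorphism $K\to k$; so $V^\circ\neq0$. For $v\in V_q^\circ$, \eqref{eq:equivariant} gives $f^g\cdot(v\triangleleft g)=f(q)\,v\triangleleft g=f^g(g^{-1}qg)\,v\triangleleft g$, and every element of $K$ has the form $f^g$; so $v\triangleleft g\in V^\circ_{g^{-1}qg}$. Thus $V^\circ$ is $G$-stable. If $\varphi\in V^*$ vanishes on $V^\circ$ and $v\in V^\circ$, then $v_{-1}\varphi(v_0)\in K$ vanishes at every point of $G$, so it is $0$ because $K$ is reduced. Hence $\lambda(V^\circ)\subseteq K\otimes V^\circ$.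

Choose a basis $(v_j)$ of $V^\circ$ with $v_j\in V^\circ_{q_j}$, let $v\in V^\circ_q$, and write $\lambda(v)=\sum_jf_j\otimes v_j$. Since $\sum_jf_j(g)v_j=v\triangleleft g\in V^\circ_{g^{-1}qg}$, we have $f_j(g)=0$ unless $q_j=g^{-1}qg$. For $g=q_j^{-1}$ and for $g=q^{-1}$ alike, this condition says $q_j=q$. Therefore
\[
\theta(v)=\sum_jS(f_j)\cdot v_j=\sum_jf_j(q_j^{-1})v_j=\sum_{q_j=q}f_j(q^{-1})v_j=\sum_jf_j(q^{-1})v_j=v\triangleleft q^{-1}.\qedhere
\]
\end{proof}

So we must understand the eigenvalues of $\triangleleft\,q$ on $V^\circ_q$. An eigenvector $v$ behaves like the generator $x$ of Example~\ref{ex:cyclic}. If $v$ is nilpotent, the coproduct constrains the eigenvalue; if it is not, the polynomial identity constrains $q$ itself. We use the standard fact that a nonzero PI algebra over a field satisfies a multilinear identity, which after renaming variables and rescaling has the form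
\begin{equation}\label{eq:multilinear}
\sum_{\pi\in\mathfrak S_d}c_\pi X_{\pi(1)}X_{\pi(2)}\cdots X_{\pi(d)}=0,\qquad c_\pi\in k,\quad c_{\operatorname{id}}=1 .
\end{equation}

\begin{lemma}\label{lem:roots}
Assume that $H$ is PI. If $0\ne v\in V^\circ_q$ and $v\triangleleft q=\zeta v$, then $\zeta$ is a root of unity.
\end{lemma}

\begin{proof}
Let $L\colon K\to K$ be the algebra automorphism $L(f)=f_1(q)f_2$, so that $L^i(f)(h)=f(q^ih)$. By \eqref{eq:smash}, $fv=(f_1\cdot v)f_2=vL(f)$ in $H$, and hence $fv^i=v^iL^i(f)$.

\emph{Case 1: $v$ is nilpotent in $R$.} Let $N$ be minimal with $v^N=0$; then $N\ge2$ because $R_1=V$. We have $L(v_{-1})\otimes v_0=v_{-2}(q)v_{-1}\otimes v_0=\lambda(v\triangleleft q)=\zeta\lambda(v)$, so $v_{-1}v^i\otimes v_0=\zeta^iv^iv_{-1}\otimes v_0$. The two summands of $\Delta(v)=v\otimes1+v_{-1}\otimes v_0$ lie in $H_1\otimes H_0$ and $H_0\otimes H_1$. So the component of $\Delta(v)^N=0$ in $H_{N-1}\otimes H_1$ is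
\[
0=\sum_{i=0}^{N-1}v^{N-1-i}v_{-1}v^i\otimes v_0=(1+\zeta+\dots+\zeta^{N-1})\,v^{N-1}v_{-1}\otimes v_0 .
\]
Apply the linear map $\operatorname{id}_R\otimes\epsilon\colon H=R\otimes K\to R$ to the first factor. This gives $(1+\zeta+\dots+\zeta^{N-1})\,v^{N-1}\otimes v=0$ with $v^{N-1}\otimes v\ne0$. So $1+\zeta+\dots+\zeta^{N-1}=0$, and multiplying by $\zeta-1$ gives $\zeta^N=1$.

\emph{Case 2: $v$ is not nilpotent in $R$.} Substitute $X_i=va_i$ with $a_i\in K$ in \eqref{eq:multilinear} and move all factors $v$ to the left. The factor in position $i$ passes $d-i$ copies of $v$, so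
\[
v^d\sum_\pi c_\pi\prod_{i=1}^dL^{d-i}(a_{\pi(i)})=0 .
\]
Since $H=R\otimes K$ and $v^d\ne0$, the sum vanishes in $K$. Evaluating it at $1\in G$ gives
\[
\sum_\pi c_\pi\prod_{i=1}^da_{\pi(i)}(q^{d-i})=0\qquad\text{for all }a_1,\dots,a_d\in K .
\]
Suppose that the points $1,q,\dots,q^{d-1}$ are distinct. They correspond to distinct maximal ideals of $K$, so by the Chinese remainder theorem there are $a_j\in K$ with $a_j(q^{d-i})=\delta_{ij}$. Then only $\pi=\operatorname{id}$ contributes and $c_{\operatorname{id}}=0$, a contradiction. Hence $q^l=1$ for some $1\le l<d$, and $v=v\triangleleft q^l=\zeta^lv$ gives $\zeta^l=1$.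
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unipotent}]
We show by induction on $\dim V$ that all eigenvalues of $\theta$ on $V$ are roots of unity. For $V=0$ there is nothing to prove. Let $V\ne0$. By Lemma~\ref{lem:socle}, each $V^\circ_q$ is stable under $\triangleleft\,q^{\pm1}$ and $\theta$ acts on it as the inverse of $\triangleleft\,q$. By Lemma~\ref{lem:roots}, the eigenvalues of $\theta$ on $V^\circ$ are roots of unity.

The quotient $\bar V=V/V^\circ$ is a Yetter--Drinfeld module of smaller dimension, and its operator $\theta$ is induced by that of $V$. For $v\in V^\circ$ we have $\Delta(v)\in V^\circ\otimes1+K\otimes V^\circ$, $\epsilon(v)=0$ and $S(v)\in KV^\circ$, so $V^\circ$ generates a Hopf ideal $I$ of $H$. Let $J'$ be the ideal of $T(V)$ generated by $V^\circ$; it is $K$-stable, and $T(V)/J'=T(\bar V)$. Then $H/I=(T(V)/(J+J'))\#K=(T(\bar V)/\bar J)\#K$, where the image $\bar J$ of $J$ is a $K$-stable homogeneous ideal in degrees $\ge2$. The formulas of Lemma~\ref{lem:hopf} show that $T(\bar V)\#K\to H/I$ is a map of Hopf algebras, and $H/I$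 is PI. So the induction hypothesis applies to $\bar V$. The eigenvalues of $\theta$ on $V$ are those on $V^\circ$ together with those on $\bar V$, which completes the induction.

Choose $m\ge1$ with $\zeta^m=1$ for all eigenvalues $\zeta$ of $\theta$; then $\theta^m$ is unipotent. By Lemma~\ref{lem:hopf}, $S^{2m}$ is an algebra endomorphism of $H$ that is the identity on $K$ and $\theta^m$ on $V$. On $R_r$, a quotient of $V^{\otimes r}$, it is induced by $(\theta^m)^{\otimes r}$, which is unipotent because its eigenvalues are products of those of $\theta^m$. On $H_r=R_r\otimes K$ it acts through the first factor. So $S^{2m}-\operatorname{id}$ is nilpotent on each $H_r$, hence locally nilpotent on $H$. If $\operatorname{char}k=p>0$ and $p^a\ge\dim V$, then $\theta^{mp^a}-\operatorname{id}=(\theta^m-\operatorname{id})^{p^a}=0$ on $V$. Thus $S^{2mp^a}$ is the identity on $K$ and $V$, and so on $H$.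
\end{proof}

\begin{remark}
Over an algebraically closed field, $H_n$ is the case $G=SL_n\times\mathbb{G}_a\times\{\pm1\}$, and the $y_i$ lie in $V_q^\circ$ for $q=(I,1,-1)$. In characteristic $0$ this point has infinite order, so Case~2 above cannot occur; accordingly $y_i\triangleleft q=-y_i$ and $y_i^2=0$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Goodearl}
K.~R. Goodearl, \emph{Noetherian Hopf algebras}, arXiv:1201.4854 (2012).

\end{thebibliography}
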